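\title{Faithful, transitive, amenable actions and subgroups of finite index}

\begin{abstract}
Let $\mathcal A$ be the class of countable groups that admit a faithful, transitive action on a set with an invariant mean. We show that $\mathcal A$ is not closed under passing to subgroups of finite index: there is a finitely generated group $G\in\mathcal A$ with a subgroup $K$ of index $2$ that is not in $\mathcal A$. More generally, every nontrivial finite group occurs as $G/K$, in such a way that $K$ is the only group between $K$ and $G$ outside $\mathcal A$. On the other hand, $\mathcal A$ is closed under finite index overgroups, and a normal subgroup of finite index in a group of $\mathcal A$ can fail to be in $\mathcal A$ only if it has two nontrivial normal subgroups with trivial intersection. The examples are built from a group of elementary matrices with property (T) and without nontrivial finite quotients.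
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups and sets in this paper are discrete. A \emph{mean} on a set $X$ is a finitely additive probability measure defined on all subsets of $X$. If a group $G$ acts on $X$, it acts on means by $(g\mu)(B)=\mu(g^{-1}B)$, and the action is called \emph{amenable} if some mean is fixed by $G$. A group is amenable if its action on itself by left translations is amenable. Let $\mathcal A$ be the class of countable groups that admit a faithful, transitive, amenable action.

Any two of the three conditions cost nothing. The action of $G$ on itself is faithful and transitive; the action on a point is transitive and amenable; the action on the disjoint union of $G$ and a fixed point is faithful and amenable, the mean being the point mass. The three conditions together ask for a subgroup $L\le G$ that is large enough for $G/L$ to carry an invariant mean, and small enough to contain no nontrivial normal subgroup of $G$. Amenable groups are in $\mathcal A$, with $L=1$. The wreath product $Q\wr\mathbb Z$ is in $\mathcal A$ for every countable group $Q$ (Example~\ref{ex:wreath}), so $\mathcal A$ contains nonamenable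 groups. Infinite groups with property (T) are not in $\mathcal A$ (Corollary~\ref{cor:fix}). Taking such a group for $Q$, we see that $\mathcal A$ is not closed under passing to arbitrary subgroups. The question for finite index comes from the paper of Anantharaman-Delaroche \cite{AD}.

\begin{quote}
\emph{If $G\in\mathcal A$ and $K$ is a subgroup of finite index in $G$, must $K$ belong to $\mathcal A$?}
\end{quote}

One would guess yes. The passage in the other direction, from $K$ to $G$, always works (Proposition~\ref{prop:finite-index}). Moreover, the restriction to $K$ of a faithful, transitive, amenable action of $G$ is still faithful and amenable, it has finitely many orbits, and one of them carries a $K$-invariant mean. Only one thing can be lost: $K$ need not act faithfully on that single orbit. And when it does not, one is still free to look for an unrelated action of $K$. Nevertheless the answer is no.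

\begin{theorem}\label{thm:index-two}
There is a finitely generated group $G\in\mathcal A$ with a finitely generated subgroup $K$ of index $2$ such that $K\notin\mathcal A$.
\end{theorem}

\begin{theorem}\label{thm:general}
For every nontrivial finite group $F$ there are a finitely generated group $G\in\mathcal A$ and a finitely generated normal subgroup $K$ of $G$ with $G/K\cong F$ such that, for every subgroup $M$ with $K\le M\le G$,
\[
M\in\mathcal A\quad\text{if and only if}\quad M\neq K .
\]
\end{theorem}

Theorem~\ref{thm:index-two} is the case $F=\mathbb Z/2\mathbb Z$ of Theorem~\ref{thm:general}, and the groups $F=\mathbb Z/d\mathbb Z$ show that every index $d\ge2$ occurs.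

Section~\ref{sec:finite-index} determines what survives the passage to finite index, and thereby the shape of a counterexample. Section~\ref{sec:model} works out a model built on $\mathbb Z[1/2]$, in which the obstruction is a conservation law for two integer-valued height functions. The model groups are amenable, so they are not counterexamples. What they lack is rigidity, which Section~\ref{sec:T} extracts from property (T) and Section~\ref{sec:scale} builds into a substitute for $\mathbb Z[1/2]$. The one deep result that we use, the theorem of Ershov and Jaikin-Zapirain \cite{EJZ}, enters there. Section~\ref{sec:proof} proves Theorem~\ref{thm:general}.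

\section{What survives in finite index}\label{sec:finite-index}

We use the following elementary facts throughout. A transitive action of $G$ is isomorphic to the action on $G/L$, where $L$ is a point stabilizer; the stabilizer of $gL$ is $gLg^{-1}$, and the kernel of the action is the \emph{core}
\[
\operatorname{core}_G(L)=\bigcap_{g\in G}gLg^{-1},
\]
the largest normal subgroup of $G$ contained in $L$. In particular, a normal subgroup that fixes one point of a transitive action acts trivially. If $\mu$ is an invariant mean on $X$ and $Y\subset X$ is an invariant subset with $\mu(Y)>0$, then $B\mapsto\mu(B)/\mu(Y)$ is an invariant mean on $Y$. A finite intersection of sets of mean $1$ has mean $1$, so it is not empty; for infinite intersections this may fail, since means are only finitely additive. Finally, two normal subgroups $N,N'$ with $N\cap N'=1$ commute, because the commutator of an element of $N$ and an element of $N'$ lies in both.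

\begin{proposition}\label{prop:finite-index}
Let $G$ be a countable group and $K\le G$ a subgroup of finite index.
\begin{enumerate}
\item[(i)] $G\in\mathcal A$ if and only if there is a subgroup $L\le K$ such that the action of $K$ on $K/L$ is amenable and $\operatorname{core}_G(L)=1$.
\item[(ii)] If $K\in\mathcal A$, then $G\in\mathcal A$.
\item[(iii)] If $G\in\mathcal A$, $K$ is normal in $G$, and any two nontrivial normal subgroups of $K$ intersect nontrivially, then $K\in\mathcal A$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $g_1,\dots,g_r$ represent the cosets in $G/K$.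

(i) Suppose that $\mu$ is a $G$-invariant mean on $G/L_0$, where $\operatorname{core}_G(L_0)=1$. Since $G=\bigcup_iKg_i^{-1}$, the group $K$ has at most $r$ orbits on $G/L_0$, so some orbit, say that of $gL_0$, has positive mean. This orbit carries a $K$-invariant mean and is isomorphic to $K/L$ with $L=K\cap gL_0g^{-1}$. The core of $L$ in $G$ is contained in $\operatorname{core}_G(gL_0g^{-1})=\operatorname{core}_G(L_0)=1$.

Conversely, let $L\le K$ be as in the statement. View $K/L$ as a $K$-invariant subset of $G/L$, and a $K$-invariant mean on $K/L$ as a $K$-invariant mean $\mu$ on $G/L$ concentrated on this subset. For $g\in G$ there are a permutation $\pi$ of $\{1,\dots,r\}$ and elements $k_i\in K$ with $gg_i=g_{\pi(i)}k_i$. Hence $gg_i\mu=g_{\pi(i)}\mu$, and $\frac1r\sum_ig_i\mu$ is a $G$-invariant mean on $G/L$. The action on $G/L$ is transitive, and it is faithful because $\operatorname{core}_G(L)=1$.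

(ii) Take $L\le K$ with $K/L$ amenable and $\operatorname{core}_K(L)=1$. Then $\operatorname{core}_G(L)\le\operatorname{core}_K(L)$ is trivial, and (i) applies.

(iii) Take $L$ as in (i) and let $N=\operatorname{core}_K(L)$. Writing each $g\in G$ as $g_ik$, we get
\[
1=\operatorname{core}_G(L)=\bigcap_{i=1}^r g_iNg_i^{-1}.
\]
Each $g_iNg_i^{-1}$ is normal in $g_iKg_i^{-1}=K$; this is where normality of $K$ is used. If $N\ne1$, these are finitely many nontrivial normal subgroups of $K$, and by the hypothesis and induction on their number the intersection is nontrivial. So $N=1$, and the action of $K$ on $K/L$ is faithful, transitive and amenable.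
\end{proof}

Part (i) isolates the difference between the two groups: both $G\in\mathcal A$ and $K\in\mathcal A$ ask for an amenable $K$-set $K/L$, but the first asks that the core of $L$ in $G$ be trivial and the second that the possibly larger core of $L$ in $K$ be trivial. Suppose that $G\in\mathcal A$, that $K\notin\mathcal A$ has index $2$, and that $\sigma\in G\setminus K$. The proof of (iii) then produces a normal subgroup $N\neq1$ of $K$ with $N\cap\sigma N\sigma^{-1}=1$. So $K$ contains a direct product $N\times\sigma N\sigma^{-1}$ whose factors are exchanged by $\sigma$. This is necessary, and far from sufficient: $\mathbb Z^2$ sits in this way in $\mathbb Z^2\rtimes\mathbb Z/2\mathbb Z$ and is amenable. We need a reason why \emph{every} transitive amenable action of $K$ kills one of the two factors.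

\section{Means at infinity and a model over $\mathbb Z[1/2]$}\label{sec:model}

We first describe the source of all invariant means in this paper. A \emph{F{\o}lner sequence} in a group $\Lambda$ is a sequence of finite nonempty subsets $\Phi_n$ with $|c\Phi_n\mathbin{\triangle}\Phi_n|/|\Phi_n|\to0$ for every $c\in\Lambda$. It is enough to check this for $c$ in a generating set closed under inverses, since $|cc'\Phi\mathbin{\triangle}\Phi|\le|c'\Phi\mathbin{\triangle}\Phi|+|c\Phi\mathbin{\triangle}\Phi|$. In $\mathbb Z^r$ the cubes $\{0,\dots,n-1\}^r$ form a F{\o}lner sequence (the ratio is $2/n$ for $c$ a basis vector or its negative), and in an abelian group the sets $\Phi_n$ may be translated by arbitrary elements without changing the ratios.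

\begin{lemma}\label{lem:escape}
Let $K$ be a group generated by two subgroups $H$ and $\Lambda$, let $L\le K$, and let $(\Phi_n)$ be a F{\o}lner sequence in $\Lambda$. Suppose that for every $h\in H$ there is $n_0$ such that $h\in aLa^{-1}$ for all $n\ge n_0$ and all $a\in\Phi_n$. Then the action of $K$ on $K/L$ is amenable.
\end{lemma}

\begin{proof}
Fix a free ultrafilter $\omega$ on $\mathbb N$. The limit along $\omega$ is a positive linear functional on bounded sequences that agrees with the ordinary limit on convergent ones. For $B\subset K/L$ put
\[
\mu_n(B)=\frac{|\{a\in\Phi_n: aL\in B\}|}{|\Phi_n|},\qquad \mu(B)=\lim_{n\to\omega}\mu_n(B).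
\]
Then $\mu$ is a mean. For $c\in\Lambda$, the number $|\Phi_n|\,\mu_n(c^{-1}B)$ counts the elements $a'\in c\Phi_n$ with $a'L\in B$, so $|\mu_n(c^{-1}B)-\mu_n(B)|\le|c\Phi_n\mathbin{\triangle}\Phi_n|/|\Phi_n|\to0$. For $h\in H$ and $n\ge n_0$, the element $h$ fixes every point $aL$ with $a\in\Phi_n$, so $\mu_n(h^{-1}B)=\mu_n(B)$. The stabilizer of $\mu$ is a subgroup containing $H$ and $\Lambda$, so it is $K$.
\end{proof}

No amenability is asked of $H$: the mean escapes in a direction in which the point stabilizers exhaust $H$.

\begin{example}\label{ex:wreath}
Let $Q$ be a countable group and $Q\wr\mathbb Z=H\rtimes\langle s\rangle$, where $H=\bigoplus_{i\in\mathbb Z}Q_i$ is the restricted product of copies of $Q$ and $sQ_is^{-1}=Q_{i+1}$ is the shift. Let $L=\bigoplus_{i\ge0}Q_i$. Then $s^{-j}Ls^{j}=\bigoplus_{i\ge-j}Q_i$. These groups increase to $H$ as $j\to+\infty$, so Lemma~\ref{lem:escape} applies with $\Phi_n=\{s^{-j}:n\le j<2n\}$. Their intersection over $j\in\mathbb Z$ is trivial, so $L$ has trivial core. Hence $Q\wr\mathbb Z\in\mathcal A$.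
\end{example}

The example rests on a chain of subgroups indexed by $\mathbb Z$, with trivial intersection, along which $s$ translates. To make an obstruction out of this, take two chains and let $s$ translate them in opposite directions. The smallest abelian instance is the following. Let
\[
V=\mathbb Z[1/2],\qquad V(n)=2^{-n}\mathbb Z\quad(n\in\mathbb Z),
\]
so that $V(n)\subset V(n+1)$, the union of the $V(n)$ is $V$, and their intersection is $0$. Define automorphisms of $V\oplus V$ by $s(v,w)=(2v,w/2)$ and $\sigma(v,w)=(w,v)$. Then $\sigma^2=1$ and $\sigma s\sigma(v,w)=\sigma(2w,v/2)=(v/2,2w)=s^{-1}(v,w)$, so this is an action of the infinite dihedral group $D_\infty=\langle s,\sigma\mid\sigma^2=1,\ \sigma s\sigma=s^{-1}\rangle$. Put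
\[
G_0=(V\oplus V)\rtimes D_\infty,\qquad K_0=(V\oplus V)\rtimes\langle s\rangle .
\]
Both groups are solvable, hence amenable, hence in $\mathcal A$. They are separated by another property. Call an action of $G_0$ or $K_0$ \emph{tall} if for every $n$ some point is fixed by $V(n)\oplus V(n)$.

\begin{proposition}\label{prop:model}
The group $G_0$ has a faithful, transitive, tall action, and its subgroup $K_0$ of index $2$ has none.
\end{proposition}

\begin{proof}
Let $L=\mathbb Z\oplus V$. The stabilizer of $s^{k}L\in G_0/L$ is $s^kLs^{-k}=2^k\mathbb Z\oplus V$. For $k=-n$ it contains $V(n)\oplus V(n)$, so the action on $G_0/L$ is tall. The core of $L$ lies in $\bigcap_k(2^k\mathbb Z\oplus V)=0\oplus V$, and, being normalized by $\sigma$, also in $V\oplus0$. So the core is trivial.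

Now let $K_0$ act faithfully and transitively on $X$, and suppose that the action is tall. Define the \emph{heights} of $x\in X$ by
\[
h_1(x)=\sup\{n: V(n)\oplus0\text{ fixes }x\},\qquad h_2(x)=\sup\{n:0\oplus V(n)\text{ fixes }x\},
\]
with values in $\mathbb Z\cup\{\pm\infty\}$. If $h_1(x)=+\infty$, the normal subgroup $V\oplus0$ of $K_0$ fixes $x$ and so acts trivially, against faithfulness. Thus $h_1<+\infty$, and in the same way $h_2<+\infty$, using $0\oplus V$. The abelian group $V\oplus V$ preserves both heights, since $x$ and $ux$ have the same stabilizer in $V\oplus V$ for $u\in V\oplus V$. An element $(v,w)$ fixes $sx$ exactly when $s^{-1}(v,w)s=(v/2,2w)$ fixes $x$. Therefore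
\[
h_1(sx)=h_1(x)-1,\qquad h_2(sx)=h_2(x)+1 .
\]
Tallness with $n=0$ gives a point at which both heights are $\ge0$, hence finite. By transitivity both heights are finite everywhere, and $h_1+h_2$ is a constant $c$. Tallness with $2n>c$ gives a point with $h_1+h_2\geq 2n>c$, a contradiction.
\end{proof}

It is instructive to see how $G_0/L$ evades the conservation law $h_1+h_2=c$. It consists of two $K_0$-orbits. The orbit $K_0/L$ is in bijection, through $(v,w)s^kL\mapsto v+2^k\mathbb Z$, with the set of all cosets $v+2^k\mathbb Z$ in $\mathbb Z[1/2]$; an element $(v',w')$ translates a coset by $v'$, and $s$ doubles it. On this orbit $h_1(v+2^k\mathbb Z)=-k$ and $h_2=+\infty$: the second factor acts trivially, so only one height has to be raised, and $s^{-1}$ raises it. On the other orbit the roles are exchanged. Each orbit is unfaithful for $K_0$, and only their union, on which $\sigma$ is needed for transitivity, is faithful.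

The action on $K_0/L$ is also amenable by Lemma~\ref{lem:escape}, with a mean concentrated on the cosets $2^{-j}\mathbb Z$ for large $j$. So the model has everything we want, except that amenable actions of $K_0$ need not be tall: the action of $K_0$ on itself is amenable, and there both heights equal $-\infty$. The task is to replace $\mathbb Z[1/2]$ by an object for which every amenable action is tall.

\section{Property (T) forces fixed points}\label{sec:T}

A unitary representation $\pi$ of a countable group $P$ \emph{has almost invariant vectors} if for every finite $\Phi\subset P$ and every $\eta>0$ there is a unit vector $\xi$ with $\|\pi(g)\xi-\xi\|<\eta$ for all $g\in\Phi$. The group $P$ has \emph{property (T)} if every unitary representation with almost invariant vectors has a nonzero invariant vector. Property (T) passes to quotients, because a representation of a quotient is a representation of $P$ with the same invariant and almost invariant vectors.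

\begin{lemma}\label{lem:finite-orbit}
Let $P$ be a countable group with property (T) acting on a set $Y$ with an invariant mean. Then $P$ has a finite orbit in $Y$.
\end{lemma}

\begin{proof}
Let $P$ act on functions on $Y$ by $(gf)(y)=f(g^{-1}y)$. The first step, the Day--Namioka argument, replaces the mean by almost invariant probability vectors. Fix a finite set $\Phi\subset P$ and let $C$ be the set of tuples $(gf-f)_{g\in\Phi}$, where $f$ ranges over the functions $f\ge0$ in $\ell^1(Y)$ with $\|f\|_1=1$. This is a convex subset of the real Banach space $\ell^1(Y)^\Phi$. Suppose that $0$ is not in its norm closure. The Hahn--Banach theorem gives bounded real functions $\varphi_g$ on $Y$ ($g\in\Phi$) and $c>0$ with $\sum_{g\in\Phi}\langle gf-f,\varphi_g\rangle\ge c$ for all such $f$. For $f$ the point mass at $y$ this reads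
\[
\sum_{g\in\Phi}\bigl(\varphi_g(gy)-\varphi_g(y)\bigr)\ge c\qquad(y\in Y).
\]
Integration against the invariant mean, defined on simple functions and extended by uniform continuity, is a positive functional on $\ell^\infty(Y)$ that sends $1$ to $1$ and gives the same value to $\varphi$ and to $y\mapsto\varphi(gy)$. Integrating the inequality yields $0\ge c$, which is false. So for every $\eta>0$ there is $f\ge0$ with $\|f\|_1=1$ and $\|gf-f\|_1<\eta$ for $g\in\Phi$.

The function $\xi=\sqrt f$ is a unit vector of $\ell^2(Y)$, and the inequality $|\sqrt a-\sqrt b|^2\le|a-b|$ for $a,b\ge0$ gives $\|g\xi-\xi\|_2^2\le\|gf-f\|_1<\eta$. Thus $\ell^2(Y)$ has almost invariant vectors, and by property (T) it contains an invariant vector $\zeta\ne0$. Choose $y_0$ with $\zeta(y_0)\neq0$. Since $\zeta$ is constant on the orbit of $y_0$ and square summable, this orbit is finite.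
\end{proof}

\begin{corollary}\label{cor:fix}
Let $P$ be a countable group with property (T).
\begin{enumerate}
\item[(i)] If $P$ is infinite, then $P\notin\mathcal A$.
\item[(ii)] If $P$ has no nontrivial finite quotient and acts on a set $X$ with an invariant mean $\mu$, then the set $\operatorname{Fix}(P)$ of points fixed by $P$ satisfies $\mu(\operatorname{Fix}(P))=1$.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) A transitive amenable action of $P$ is an action on a finite set by Lemma~\ref{lem:finite-orbit}, and an infinite group does not act faithfully on a finite set.

(ii) Let $Y=X\setminus\operatorname{Fix}(P)$, an invariant set. If $\mu(Y)>0$, then $Y$ carries an invariant mean, so it contains a finite orbit. The image of $P$ in the symmetric group of this orbit is a finite quotient of $P$, hence trivial. So the orbit is a fixed point lying in $Y$, which is absurd.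
\end{proof}

Both hypotheses in (ii) are needed. If $P$ has a proper normal subgroup $N$ of finite index, the uniform measure on $P/N$ is invariant and there is no fixed point. The group $P=\mathbb Q$ has no nontrivial finite quotient, being divisible, and acts on itself with an invariant mean and without fixed points.

How should Corollary~\ref{cor:fix} be combined with the model? A first attempt is to return to Example~\ref{ex:wreath}, with a group $Q$ as in (ii), and to use the chain $\bigoplus_{i\ge-n}Q_i$ in place of $V(n)$. Each $Q_i$ then fixes a set of mean $1$, but a member of the chain is generated by infinitely many $Q_i$, and finite additivity says nothing about their common fixed points. The attempt does fail: the group $(H\times H)\rtimes\langle s\rangle$, with $s$ shifting the two copies of $H=\bigoplus_iQ_i$ in opposite directions, becomes $(Q\times Q)\wr\mathbb Z\in\mathcal A$ after renumbering the second copy by $i\mapsto-i$. Each member of the chain must therefore lie in a \emph{single} group to which Corollary~\ref{cor:fix} applies. We keep the chain abelian, as in the model, and add a group $\Gamma$ of automorphisms that preserves it.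

\begin{definition}\label{def:scale}
A \emph{scale} consists of a countable abelian group $V\ne0$, an automorphism $t$ of $V$, a subgroup $V_0\le V$ and a countable subgroup $\Gamma\le\operatorname{Aut}(V)$ such that, with $V(n)=t^{-n}V_0$ for $n\in\mathbb Z$:
\begin{enumerate}
\item[(S1)] $V(n)\subset V(n+1)$ for all $n$, and $\bigcup_nV(n)=V$;
\item[(S2)] $\bigcap_nV(n)=0$;
\item[(S3)] $\Gamma$ commutes with $t$ and preserves $V_0$, hence every $V(n)$.
\end{enumerate}
The scale is \emph{rigid} if, in addition,
\begin{enumerate}
\item[(S4)] $V_0\rtimes\Gamma$ is finitely generated, has property (T), and has no nontrivial finite quotient.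
\end{enumerate}
\end{definition}

The model is the scale $V=\mathbb Z[1/2]$, $t=2$, $V_0=\mathbb Z$, $\Gamma=1$, which is not rigid. Since $t$ commutes with $\Gamma$, the map $(v,\gamma)\mapsto(t^nv,\gamma)$ is an isomorphism from $V(n)\rtimes\Gamma$ onto $V_0\rtimes\Gamma$. So in a rigid scale every $V(n)\rtimes\Gamma$ has the properties in (S4).

\section{A rigid scale}\label{sec:scale}

Rings are associative and unital. For a ring $R$, an element $r\in R$ and $i\neq j$, let $e_{ij}(r)$ be the matrix with $1$ on the diagonal, $r$ in position $(i,j)$ and $0$ elsewhere, and let $\operatorname{EL}_n(R)\le\operatorname{GL}_n(R)$ be the subgroup generated by these elementary matrices.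

\begin{theorem}[Ershov--Jaikin-Zapirain {\cite[Theorem 1.1]{EJZ}}]\label{thm:EJZ}
If $R$ is a finitely generated associative ring with $1$ and $n\ge3$, then $\operatorname{EL}_n(R)$ has property (T).
\end{theorem}

Already $R=\mathbb Z$ gives an infinite group with property (T). The value of the theorem here is that the ring is arbitrary, so each requirement of Definition~\ref{def:scale} can be met by a choice in the ring: a noncommutative ring $S$ without nonzero finite quotients removes the finite quotients of the group, a variable $\varepsilon$ with $\varepsilon^2=0$ creates the abelian normal subgroup $V_0$, and a central variable $t$ contracts it.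

\subsection*{A ring without finite quotients}
In a finite ring a left inverse is also a right inverse. We choose a ring whose relations contradict this. Let $S$ be the subring of $\operatorname{End}_{\mathbb Z}\bigl(\bigoplus_{n\ge0}\mathbb Ze_n\bigr)$ generated by $1$ and the endomorphisms
\[
x_1e_n=e_{2n},\qquad x_2e_n=e_{2n+1},\qquad
\begin{cases}y_1e_{2n}=e_n,\\ y_1e_{2n+1}=0,\end{cases}\qquad
\begin{cases}y_2e_{2n}=0,\\ y_2e_{2n+1}=e_n.\end{cases}
\]
Evaluating on $e_n$ gives $y_1x_1=1$, $y_2x_2=1$ and $y_1x_2=0$. The ring $S$ is finitely generated and nonzero.

\begin{lemma}\label{lem:ring}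
If $S\to T$ is a unital homomorphism to a finite ring $T$, then $T=0$.
\end{lemma}

\begin{proof}
Denote the images in $T$ by the same letters. The map $a\mapsto x_1a$ is injective on $T$, because $y_1x_1=1$, hence surjective. So $x_1b=1$ for some $b$. Then $b=y_1x_1b=y_1$, that is, $x_1y_1=1$. It follows that $x_2=x_1y_1x_2=0$ and $1=y_2x_2=0$.
\end{proof}

Let $R=S[t]$ with $t$ a central variable, and let $R[\varepsilon]=R\oplus R\varepsilon$ with $\varepsilon$ central and $\varepsilon^2=0$. The ring $R[\varepsilon]$ is generated by $x_1,x_2,y_1,y_2,t,\varepsilon$. A finite quotient ring of $R[\varepsilon]$ receives a unital homomorphism from $S$, so it is zero.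

\begin{lemma}\label{lem:E}
The group $E=\operatorname{EL}_3(R[\varepsilon])$ is finitely generated, has property (T), and has no nontrivial finite quotient.
\end{lemma}

\begin{proof}
Property (T) is Theorem~\ref{thm:EJZ}. The other two statements rest on the identities
\begin{equation}\label{eq:steinberg}
e_{ij}(a)e_{ij}(b)=e_{ij}(a+b),\qquad [e_{ik}(a),e_{kj}(b)]=e_{ij}(ab)\qquad(\{i,j,k\}=\{1,2,3\}),
\end{equation}
where $[g,h]=ghg^{-1}h^{-1}$. For the second one write $e_{ik}(a)=1+A$ and $e_{kj}(b)=1+B$. Then $A^2=B^2=BA=0$, so
\[
(1+A)(1+B)(1-A)(1-B)=(1+A+B+AB)(1-A-B+AB)=1+AB,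
\]
and $AB$ has the single entry $ab$ in position $(i,j)$.

For a subgroup $N\le E$ let $J(N)=\{r\in R[\varepsilon]:e_{ij}(r)\in N\text{ for all }i\ne j\}$. By \eqref{eq:steinberg}, $J(N)$ is an additive subgroup closed under multiplication, and $J(N)=R[\varepsilon]$ implies $N=E$. If $N$ is generated by the matrices $e_{ij}(r)$ with $r\in\{1,x_1,x_2,y_1,y_2,t,\varepsilon\}$, then $J(N)$ is a subring containing the generators of $R[\varepsilon]$, so $E=N$ is finitely generated.

Let now $N$ be normal of finite index. Then $J(N)$ is the intersection of the preimages of $N$ under the six homomorphisms $r\mapsto e_{ij}(r)$ from the additive group of $R[\varepsilon]$ to $E$, so it has finite index. For $r\in J(N)$ and $a\in R[\varepsilon]$, normality of $N$ gives $e_{ij}(ra)=[e_{ik}(r),e_{kj}(a)]\in N$ and $e_{ij}(ar)=[e_{ik}(a),e_{kj}(r)]\in N$. So $J(N)$ is a two-sided ideal, and $R[\varepsilon]/J(N)$ is a finite ring, hence zero. Therefore $N=E$.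
\end{proof}

\begin{proposition}\label{prop:rigid}
There is a rigid scale.
\end{proposition}

\begin{proof}
Let $\Delta=\operatorname{EL}_3(R)\le E$. The ring homomorphism $R[\varepsilon]\to R$ with $\varepsilon\mapsto0$ sends $e_{ij}(a+b\varepsilon)$ to $e_{ij}(a)$, so it induces a surjection $E\to\Delta$ that is the identity on $\Delta$. Its kernel consists of the matrices $1+\varepsilon m$ with $m$ in
\[
V_0=\{m\in M_3(R): 1+\varepsilon m\in E\}.
\]
The formulas
\[
(1+\varepsilon m)(1+\varepsilon m')=1+\varepsilon(m+m'),\qquad \delta(1+\varepsilon m)\delta^{-1}=1+\varepsilon\,\delta m\delta^{-1}\quad(\delta\in\Delta)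
\]
show that $V_0$ is an additive subgroup of $M_3(R)$, that it is invariant under conjugation by $\Delta$, and that $E\cong V_0\rtimes\Delta$. Also $V_0\ne0$, because $e_{12}(\varepsilon)\in E$.

We do not need to compute $V_0$, but we need $tV_0\subset V_0$. The map $\theta(a+b\varepsilon)=a+bt\varepsilon$ is a unital ring endomorphism of $R[\varepsilon]$: since $t$ is central, both $\theta\bigl((a+b\varepsilon)(c+d\varepsilon)\bigr)$ and $\theta(a+b\varepsilon)\theta(c+d\varepsilon)$ equal $ac+(ad+bc)t\varepsilon$. Applied to entries, $\theta$ sends elementary matrices to elementary matrices, hence $E$ into $E$, and it sends $1+\varepsilon m$ to $1+\varepsilon tm$. So $tV_0\subset V_0$.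

To make $t$ invertible, pass to the ring $M_3(S[t,t^{-1}])$, on whose additive group multiplication by $t$ is an automorphism. Put $V(n)=t^{-n}V_0$ and $V=\bigcup_nV(n)$. Then $V(n)=t^{-n-1}(tV_0)\subset V(n+1)$, so $V$ is a countable nonzero subgroup, and $tV(n)=V(n-1)$, so $tV=V$. This is (S1). For $k\ge0$ we have $V(-k)\subset t^kM_3(S[t])$, and a polynomial divisible by every $t^k$ is zero; this is (S2).

The group $\Delta\le\operatorname{GL}_3(S[t,t^{-1}])$ acts on $M_3(S[t,t^{-1}])$ by conjugation. The action commutes with multiplication by the central element $t$ and preserves $V_0$, hence each $V(n)$ and $V$. Let $\Gamma$ be the image of $\Delta$ in $\operatorname{Aut}(V)$. Then (S3) holds. The surjection $\Delta\to\Gamma$ induces a surjective homomorphism $E\cong V_0\rtimes\Delta\to V_0\rtimes\Gamma$, and the three properties in Lemma~\ref{lem:E} pass to quotients. This is (S4).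
\end{proof}

\section{Proof of Theorem~\ref{thm:general}}\label{sec:proof}

Fix a rigid scale $(V,t,V_0,\Gamma)$ and a nontrivial finite group $F$.

\subsection*{The groups}
We take one copy of $V$, and so one height function, for each element of $F$. The cyclic group $\langle s\rangle$ of the model is replaced by the group of all shifts that conserve the sum of the heights,
\[
\Lambda=\Bigl\{a\in\mathbb Z^F:\sum_{f\in F}a_f=0\Bigr\},
\]
a finitely generated free abelian group, written additively. For $u=(u_f)_{f\in F}\in V^F$, $a\in\Lambda$, $g\in F$ and $\gamma\in\Gamma$ put
\[
(a\cdot u)_f=t^{a_f}u_f,\qquad(g\cdot u)_f=u_{g^{-1}f},\qquad(g\cdot a)_f=a_{g^{-1}f},\qquad(\gamma\cdot u)_f=\gamma(u_f).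
\]
The $f$-coordinates of $g\cdot(a\cdot u)$ and of $(g\cdot a)\cdot(g\cdot u)$ both equal $t^{a_{g^{-1}f}}u_{g^{-1}f}$, so $\Lambda\rtimes F$ acts on $V^F$. This action commutes with that of $\Gamma$ by (S3). Define
\[
H=V^F\rtimes\Gamma,\qquad K=V^F\rtimes(\Gamma\times\Lambda),\qquad G=V^F\rtimes\bigl(\Gamma\times(\Lambda\rtimes F)\bigr).
\]
These are countable groups, $K=H\rtimes\Lambda$ and $G=K\rtimes F$. So $K$ is normal in $G$ with $G/K\cong F$, and the subgroups between $K$ and $G$ are the groups $K\rtimes F_0$ with $F_0\le F$.

For $F=\mathbb Z/2\mathbb Z=\langle\sigma\rangle$, the group $\Lambda$ is generated by $s=(1,-1)$, we have $\Lambda\rtimes F=D_\infty$, and $G=(V\oplus V)\rtimes(\Gamma\times D_\infty)$ with $s(v,w)=(tv,t^{-1}w)$ and $\sigma(v,w)=(w,v)$. This is the model of Section~\ref{sec:model} with the rigid scale in place of $\mathbb Z[1/2]$.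

For $f\in F$ let $V_f\le V^F$ be the copy of $V$ in coordinate $f$, and $V_f(n)\le V_f$ the copy of $V(n)$. Since $V^F$ is abelian, $\Gamma$ preserves $V(n)$, and $t^kV(n)=V(n-k)$, we have
\begin{equation}\label{eq:conj}
hV_f(n)h^{-1}=V_f(n)\quad(h\in H),\qquad aV_f(n)a^{-1}=V_f(n-a_f)\quad(a\in\Lambda).
\end{equation}
In particular $V_f=\bigcup_nV_f(n)$ is a nontrivial normal subgroup of $K$. The subgroup $V_f(n)\rtimes\Gamma$ of $H$ is isomorphic to $V(n)\rtimes\Gamma$, so it has the properties in (S4).

\subsection*{Finite generation}
Let $f\in F$ and $n\in\mathbb Z$. As $|F|\ge2$, there is $a\in\Lambda$ with $a_f=-n$: put $n$ in one other coordinate and $0$ in the rest. Then $aV_f(0)a^{-1}=V_f(n)$ by \eqref{eq:conj}. So $K$ is generated by $\Lambda$ and the finitely many finitely generated groups $V_f(0)\rtimes\Gamma$, and $G$ is generated by $K$ and $F$.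

\subsection*{The group $K$ is not in $\mathcal A$}
Suppose that $K$ acts faithfully and transitively on $X$ with an invariant mean $\mu$. For $f\in F$ and $x\in X$ let
\[
h_f(x)=\sup\{n\in\mathbb Z:V_f(n)\text{ fixes }x\}\in\mathbb Z\cup\{\pm\infty\}.
\]
Since $V_f(n)$ increases with $n$, we have $h_f(x)\ge n$ if and only if $V_f(n)$ fixes $x$.

\emph{The heights are never $+\infty$.} If $h_f(x)=+\infty$, then the normal subgroup $V_f\ne0$ fixes $x$; by transitivity it acts trivially, which contradicts faithfulness. This is the only use of faithfulness.

\emph{The heights are simultaneously large somewhere.} Corollary~\ref{cor:fix}(ii) applied to $P=V_f(n)\rtimes\Gamma$ gives $\mu(\{x:h_f(x)\ge n\})=1$, since this set contains $\operatorname{Fix}(P)$. For fixed $n$ these are $|F|$ sets of mean $1$, so there is a point $x_n$ with $h_f(x_n)\ge n$ for all $f\in F$. This is the only use of the mean, of property (T), and of the absence of finite quotients.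

\emph{The sum of the heights is conserved.} For $k\in K$, the group $V_f(n)$ fixes $kx$ if and only if $k^{-1}V_f(n)k$ fixes $x$. By \eqref{eq:conj}, $h^{-1}V_f(n)h=V_f(n)$ for $h\in H$ and $a^{-1}V_f(n)a=V_f(n+a_f)$ for $a\in\Lambda$. Hence
\[
h_f(hx)=h_f(x),\qquad h_f(ax)=h_f(x)-a_f .
\]
At the point $x_0$ all heights lie in $[0,+\infty)$, so $c=\sum_fh_f(x_0)$ is an integer $\geq 0$. By transitivity every point has the form $x=hax_0$ with $h\in H$ and $a\in\Lambda$, and
\[
\sum_fh_f(x)=\sum_fh_f(x_0)-\sum_fa_f=c .
\]
At $x=x_{c+1}$ the left side is at least $|F|(c+1)>c$. This contradiction proves $K\notin\mathcal A$.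

\subsection*{The groups $M=K\rtimes F_0$ with $F_0\neq1$ are in $\mathcal A$}
By Proposition~\ref{prop:finite-index}(i), it suffices to find $L\le K$ with $K/L$ amenable and $\operatorname{core}_M(L)=1$. The conservation law forbids raising all the heights at once. But we can now sacrifice some coordinates on $K/L$, as the model sacrificed $0\oplus V$, provided that $F_0$ moves the remaining coordinates onto all of $F$.

Let $J\subset F$ be a set of representatives of the orbits of $F_0$ on $F$ under left translation. Every orbit has $|F_0|\ge2$ elements, so $J\neq F$. Choose $f_0\notin J$ and let $b\in\Lambda$ have coordinates $b_j=-1$ for $j\in J$, $b_{f_0}=|J|$, and $0$ elsewhere. Let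
\[
L=\Bigl(\bigoplus_{j\in J}V_j(0)\oplus\bigoplus_{f\notin J}V_f\Bigr)\rtimes\Gamma\ \le\ H .
\]

\emph{Amenability.} By \eqref{eq:conj}, and because $\Lambda$ commutes with $\Gamma$,
\[
aLa^{-1}=\Bigl(\bigoplus_{j\in J}V_j(-a_j)\oplus\bigoplus_{f\notin J}V_f\Bigr)\rtimes\Gamma\qquad(a\in\Lambda).
\]
Let $(\Psi_n)$ be a F{\o}lner sequence in $\Lambda$. Since $\Psi_n$ is finite, there is an integer $m_n$ with $a_j-m_n\le-n$ for all $a\in\Psi_n$ and $j\in J$. Then $\Phi_n=\Psi_n+m_nb$ is a F{\o}lner sequence with $-a_j\ge n$ for all $a\in\Phi_n$ and $j\in J$. Let $h=u\gamma\in H$ with $u\in V^F$ and $\gamma\in\Gamma$. By (S1) there is $n_0$ with $u_j\in V(n_0)$ for all $j\in J$, and then $h\in aLa^{-1}$ for all $a\in\Phi_n$ and $n\ge n_0$. Lemma~\ref{lem:escape} shows that the action of $K$ on $K/L$ is amenable.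

\emph{Trivial core.} Let $C=\operatorname{core}_M(L)$ and $U=C\cap V^F$, a normal subgroup of $M$. Let $u\in U$. For $n\ge0$ the conjugate $(nb)\cdot u$ lies in $U\subset L$, so $t^{-n}u_j\in V_0$, that is, $u_j\in V(-n)$ for $j\in J$. By (S1) and (S2), $u_j=0$ for all $j\in J$. Apply this to $g\cdot u\in U$ with $g\in F_0$: we get $u_{g^{-1}j}=0$ for all $g\in F_0$ and $j\in J$, and the elements $g^{-1}j$ exhaust $F$. So $U=0$. The normal subgroups $C$ and $V^F$ of $M$ intersect trivially, so they commute. An element of $C\le L$ has the form $u\gamma$ with $u\in V^F$ and $\gamma\in\Gamma$, and, $V^F$ being abelian, it acts on $V^F$ by conjugation as $\gamma$ does. Hence $\gamma$ acts trivially on $V$, so $\gamma=1$ because $\Gamma\le\operatorname{Aut}(V)$, and then $u\in U=0$. Thus $C=1$ and $M\in\mathcal A$.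

Taking $F_0=F$ gives $G\in\mathcal A$. This completes the proof of Theorem~\ref{thm:general}, and with it of Theorem~\ref{thm:index-two}. \qed

\begin{remark}\label{rem:sum}
The condition $\sum_fa_f=0$ is what separates $K$ from the larger groups: for $F_0=1$ we would have $J=F$, and $\Lambda$ contains no $b$ with all coordinates $-1$. If $\Lambda$ is replaced by $\mathbb Z^F$, such a $b$ exists, and the last part of the proof, run with $J=F$ and $L=V_0^F\rtimes\Gamma$, shows that $V^F\rtimes(\Gamma\times\mathbb Z^F)\in\mathcal A$.
\end{remark}

\begin{remark}\label{rem:Gamma}
The passage from $\Delta$ to its image $\Gamma$ in Proposition~\ref{prop:rigid} serves only the last step of the core computation. With $\Delta$ in place of $\Gamma$, the kernel of $\Delta\to\operatorname{Aut}(V)$ would be a normal subgroup of $M$ contained in $L$.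
\end{remark}

\begin{remark}\label{rem:consistent}
By Proposition~\ref{prop:finite-index}(iii), the group $K$ must contain two nontrivial normal subgroups with trivial intersection. The subgroups $V_f$ and $V_{f'}$ with $f\ne f'$ are such a pair; in the index $2$ case they are $V\oplus0$ and $0\oplus V$. The proof that $K\notin\mathcal A$ shows that every transitive amenable action of $K$ has one of the $V_f$ in its kernel.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AD}
Claire Anantharaman-Delaroche,
\emph{Amenable actions preserving a locally finite metric},
arXiv:1804.06177 (2018).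

\bibitem{EJZ}
M. Ershov and A. Jaikin-Zapirain,
\emph{Property (T) for noncommutative universal lattices},
Invent. Math. 179 (2010).

\end{thebibliography}
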